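\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The variance of the range of a random walk\\ indexed by the geometric Kesten tree}


\begin{abstract}
Let $R_n$ be the number of sites of $\mathbb Z^d$ visited during the first $n$ contour steps by a branching random walk indexed by the critical geometric Galton--Watson tree conditioned to survive, and let $Y_n$ be the number of those sites that were not visited in the infinite past of the exploration, that is, at times $\le0$. We prove, for $d>8$, that $\frac1n\mathrm{Var}(R_n)$ converges to a positive limit $\kappa'$, and that $\kappa'$ is strictly smaller than $\kappa=\lim\frac1n\mathrm{Var}(Y_n)$; the difference is $(1-\frac\pi4)\upsilon^2$, where $\upsilon=\lim n^{-1/2}\,\mathbb E[R_n-Y_n]>0$. This confirms a conjecture of Bai and Hu, stated for $d>16$. The proof rests on a time-reversal symmetry of the contour. We also show that $(R_n-\mathbb E R_n)/\sqrt n$ has a non-Gaussian limit,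 the sum of a multiple of a centered three-dimensional Bessel variable and an independent Gaussian variable.
\end{abstract}

\section{Introduction}

\subsection{The model}

Let $\mu(k)=2^{-k-1}$, $k\ge0$, be the critical geometric law, and let $\mathcal T^c$ be a Galton--Watson tree with offspring law $\mu$. The associated Kesten tree $\mathcal T^\infty$, which is $\mathcal T^c$ conditioned to survive, has an infinite spine $s_0,s_1,s_2,\dots$, where $s_0$ is the root and $s_{m+1}$ is a child of $s_m$. Because $\mu$ is geometric, $\mathcal T^\infty$ can be built as follows. Take independent copies $\mathcal T^-_m,\mathcal T^+_m$ ($m\ge0$) of $\mathcal T^c$ and identify the roots of $\mathcal T_m^-$ and $\mathcal T_m^+$ with $s_m$; the children of $s_m$ in $\mathcal T_m^-$ lie to the left of $s_{m+1}$ and those in $\mathcal T_m^+$ to its right. We call $\mathcal T_m^\pm$ \emph{bushes}; the root $s_m$ counts as a vertex of both $\mathcal T_m^-$ and $\mathcal T_m^+$. Let $\mathcal T^-=\bigcup_m\mathcal T_m^-$ and $\mathcal T^+=\bigcup_m\mathcal T_m^+$, spine included.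

Let $(u_k)_{k\in\mathbb Z}$ be the bi-infinite contour (depth-first) sequence. It starts from $u_0=s_0$; for $k\ge0$ it walks around $\mathcal T_0^+$, steps to $s_1$, walks around $\mathcal T_1^+$, steps to $s_2$, and so on. For $k\le 0$, read backwards, it does the same with the left bushes. Consecutive vertices are adjacent, each edge of a bush is traversed twice, and each spine edge once on each side. (Thus a hanging subtree with $n$ vertices, together with the edge attaching it, takes $2n$ steps.)

Finally let $(V(u))_{u\in\mathcal T^\infty}$ be a random walk on $\mathbb Z^d$ indexed by $\mathcal T^\infty$: the root is at the origin, and the displacements along the edges are i.i.d.\ with the law $\theta$ of a simple random walk step. Write $V(i)=V(u_i)$ and $V(I)=\{V(i):i\in I\}$ for an interval $I\subset\mathbb Z$, so that $V(-\infty,0]=V(\mathcal T^-)$; for a set $A$ of vertices, $V(A)$ is the set of their positions. Define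
\[
R_n=\#V[1,n],\qquad Y_n=\sum_{i=1}^n\mathbf 1_{\{V(i)\notin V(-\infty,i)\}} .
\]

\subsection{The question}

The range $R_n$ is the quantity one would like to understand. The variable $Y_n$, which counts only sites that are new with respect to the \emph{whole} past, is easier: seen from its current position, the exploration is a stationary process, so $Y_n$ is a sum of $n$ stationary indicators. The following facts are in \cite{BaiHu}. For $d>8$ the limit $\kappa=\lim_n\frac1n\mathrm{Var}(Y_n)$ exists and is positive; for $d>16$, $(Y_n-\mathbb E Y_n)/\sqrt n$ converges in law to $\mathcal N(0,\kappa)$; and in this regime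
\[
\upsilon:=\limsup_{n\to\infty}\frac1{\sqrt n}\,\mathbb E[R_n-Y_n]
\]
is finite. We use the same definition of $\upsilon$ for all $d>8$; that it is finite there is part of Theorem~\ref{thm:main}.

The difference $R_n-Y_n$ is the number of sites visited both during $[1,n]$ and at times $\le 0$. It is nonnegative, and it can be of order $\sqrt n$: in time $n$ the contour travels about $\sqrt n$ steps along the spine, and near the spine the left and right parts of the tree meet. This is exactly the order of the fluctuations of $Y_n$, so it is not clear whether $R_n$ has an asymptotic variance, nor whether this variance would be that of $Y_n$. Bai and Hu \cite{BaiHu} conjecture that for $d>16$ the limit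
\[
\kappa':=\lim_{n\to\infty}\frac1n\mathrm{Var}(R_n)
\]
exists, that $\kappa'>0$, and that $\kappa'\ne\kappa$. We prove this. One might expect a random nonnegative correction to increase the variance; in fact it decreases it.

\subsection{Results}

Let $\gamma_d>0$ be the escape probability of simple random walk on $\mathbb Z^d$, that is, the probability that it never returns to its starting point.

\begin{theorem}\label{thm:main}
Let $d>8$. There is a constant $c\ge\gamma_d>0$ such that
\[
\upsilon=\lim_{n\to\infty}\frac{\mathbb E[R_n-Y_n]}{\sqrt n}=c\sqrt{\frac2\pi}>0,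
\qquad
\kappa'=\lim_{n\to\infty}\frac{\mathrm{Var}(R_n)}n=\kappa-c^2\Big(\frac2\pi-\frac12\Big)=\kappa-\Big(1-\frac\pi4\Big)\upsilon^2 .
\]
Moreover $\kappa\ge c^2/4$, so that $\kappa'\ge c^2\big(\frac34-\frac2\pi\big)>0$, and $\kappa'<\kappa$.
\end{theorem}

In particular the conjecture is true. The next theorem gives more information and is not needed for the conjecture.

\begin{theorem}\label{thm:limit}
Let $d>8$ and let $c$ be the constant of Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(i)] $\kappa>c^2/4$; hence $\big(3-\frac8\pi\big)\kappa<\kappa'<\kappa$.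
\item[(ii)] Let $p=\mathbb P(V(0)\notin V(-\infty,0))$. In the sense of finite-dimensional distributions in $t\ge0$,
\[
\frac{R_{\lfloor nt\rfloor}-pnt}{\sqrt n}\longrightarrow\frac c2\,\varrho_t+\sqrt{\kappa-\tfrac{c^2}4}\;W'_t ,
\]
where $\varrho$ is a three-dimensional Bessel process started from $0$ and $W'$ is an independent Brownian motion. Consequently $(R_n-\mathbb E R_n)/\sqrt n$ has a non-Gaussian limit, whose variance is $\kappa'$. Also $(Y_n-pn)/\sqrt n\to\mathcal N(0,\kappa)$ in law.
\end{enumerate}
\end{theorem}

Of the facts quoted above, the proofs use only the existence of $\kappa$.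

\subsection{Strategy}

The height of the contour above the infinite end of the tree is a two-sided simple random walk $X$ (Section~\ref{sec:contour}). Let $M_n=-\min_{0\le k\le n}X_k$; this is the number of spine steps made by time $n$. The proof has three parts:
\begin{enumerate}
\item[(1)] $R_n-Y_n=cM_n$ up to an error that is $o(\sqrt n)$ in $L^2$ (Sections~\ref{sec:moments} and~\ref{sec:overlap});
\item[(2)] $\mathrm{Cov}(Y_n,X_n)\sim\frac c2n$, by reversing time (Section~\ref{sec:reversal});
\item[(3)] $\mathrm{Cov}(Y_n,M_n)\sim\frac c2\,\mathrm{Cov}(X_n,M_n)=-\frac c4n$ (Section~\ref{sec:covM}).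
\end{enumerate}
By (1), $R_n$ has the variance of $Y_n+cM_n$ to leading order, so (1) and (3) give $\kappa'$. The value $c/2$ in (2) needs no detailed knowledge of how $Y_n$ depends on $X$: once (1) is known, it is forced by the time-reversal symmetry. Section~\ref{sec:toy} shows all of this in a case where every formula is explicit.

\medskip\noindent
\textbf{Conventions.} $C$ denotes a constant depending only on $d$, which may change from line to line; $\|\cdot\|_2$ is the $L^2(\mathbb P)$ norm; $o_{L^2}(a_n)$ is a random variable whose $L^2$ norm is $o(a_n)$.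

\section{The contour walk and its symmetries}\label{sec:contour}

\subsection{Heights and the simple random walk}

Orient the tree towards its infinite end: the \emph{parent} $\mathsf p(v)$ of a non-root vertex $v$ of a bush is its usual parent, and $\mathsf p(s_m)=s_{m+1}$. From now on children, descendants and leaves refer to this orientation; every vertex has finitely many descendants. If $v$ has generation $g$ inside its bush $\mathcal T_m^\pm$, put $H(v)=g-m$. Then $H(s_m)=-m$ and $H(\mathsf p(v))=H(v)-1$ for all $v$. Let $\delta_v=V(v)-V(\mathsf p(v))$. On the spine this is minus the original displacement; since $\theta$ is symmetric, given the tree the variables $\delta_v$ are still i.i.d.\ with law $\theta$. Put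
\[
X_k=H(u_k),\qquad \xi_k=X_k-X_{k-1}\in\{-1,+1\}.
\]
An \emph{up-step} ($\xi_k=+1$) goes from a vertex to one of its children, a \emph{down-step} goes from a vertex to its parent; see Figure~\ref{fig:contour}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw (0,0)--(0,-2); \draw[dashed] (0,-2)--(0,-2.8);
\draw (0,-1)--(-1,0); \draw (0,0)--(0.6,1); \draw (0,-1)--(1,0);
\foreach \x/\y in {0/0,0/-1,0/-2,-1/0,0.6/1,1/0} \fill (\x,\y) circle (2pt);
\node[above left] at (0,0) {$s_0$}; \node[below right] at (0,-1) {$s_1$}; \node[right] at (0,-2) {$s_2$};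
\node[above] at (-1,0) {$v$}; \node[above] at (0.6,1) {$w$}; \node[above] at (1,0) {$z$};
\begin{scope}[xshift=6.6cm]
\draw[->] (-4.4,0)--(6.6,0) node[right] {$k$};
\draw[thick] (-4,-2)--(-3,-1)--(-2,0)--(-1,-1)--(0,0)--(1,1)--(2,0)--(3,-1)--(4,0)--(5,-1)--(6,-2);
\foreach \x/\y in {-4/-2,-3/-1,-2/0,-1/-1,0/0,1/1,2/0,3/-1,4/0,5/-1,6/-2} \fill (\x,\y) circle (2pt);
\node[below] at (-4,-2) {$s_2$}; \node[below right] at (-3,-1) {$s_1$}; \node[above] at (-2,0) {$v$};
\node[below] at (-1,-1) {$s_1$}; \node[above left] at (0,0) {$s_0$}; \node[above] at (1,1) {$w$};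
\node[above right] at (2,0) {$s_0$}; \node[below] at (3,-1) {$s_1$}; \node[above] at (4,0) {$z$};
\node[below left] at (5,-1) {$s_1$}; \node[below] at (6,-2) {$s_2$};
\draw[dotted] (-1,-1)--(3,-1);
\end{scope}
\end{tikzpicture}
\caption{A piece of the tree, drawn with its infinite end at the bottom, and the contour walk $X$ on $[-4,6]$; each point of the path is labeled by the vertex $u_k$. Here $v\in\mathcal T_1^-$, $w\in\mathcal T_0^+$, $z\in\mathcal T_1^+$. The spine edge $s_0s_1$ is traversed by the up-step $k=0$ and by the down-step $k=3$, which brings $X$ back for the first time to the level it had before step $0$ (dotted).}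
\label{fig:contour}
\end{figure}

\begin{lemma}\label{lem:contour}
$(X_k)_{k\in\mathbb Z}$ is a two-sided simple random walk on $\mathbb Z$ with $X_0=0$. For $i\le j$,
\begin{equation}\label{eq:same}
u_i=u_j\iff X_i=X_j=\min_{[i,j]}X .
\end{equation}
Each edge is traversed exactly twice, first by an up-step $k$ and then by the down-step $l=\min\{j>k:X_j=X_{k-1}\}$.
\end{lemma}

\begin{proof}
Let $k\ge0$. By the memoryless property of the geometric law, given $X_0,\dots,X_k$ the number of still unexplored children of $u_k$ (in its right bush, if $u_k$ is on the spine) has law $\mu$. With probability $\frac12$ it is nonzero, and then $u_{k+1}$ is a child of $u_k$; otherwise $u_{k+1}=\mathsf p(u_k)$. So $(X_k)_{k\ge0}$ is a simple random walk. The left part, read backwards, is independent of the right part and has the same law.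

For a vertex $v$, the contour visits $v$ and its (finitely many) descendants during one finite interval of times $J_v$. On $J_v$ we have $X\ge H(v)$, with equality exactly at the visits to $v$; just before and just after $J_v$ the contour is at $\mathsf p(v)$, at height $H(v)-1$. If $u_i=u_j=v$, then $[i,j]\subset J_v$, and $X_i=X_j=\min_{[i,j]}X$. Conversely, if the right side of \eqref{eq:same} holds, then the contour does not leave $J_{u_i}$ between $i$ and $j$, since it would have to go to height $X_i-1$; so $j\in J_{u_i}$ and $X_j=H(u_i)$, that is, $u_j=u_i$. Finally the edge from $v$ to $\mathsf p(v)$ is traversed only when $J_v$ is entered (by an up-step $k$) and left (by the next step leading to height $H(v)-1=X_{k-1}$).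
\end{proof}

Thus $X$ determines the tree and its exploration. We call the steps $k,l$ of the last statement \emph{partners}; every step has exactly one partner. If they traverse the edge from $v$ to $\mathsf p(v)$, then
\begin{equation}\label{eq:partners}
V(k)-V(k-1)=\delta_v,\qquad V(l)-V(l-1)=-\delta_v .
\end{equation}
So the pair $(X,V)$ is generated as follows: take a two-sided simple random walk $X$, match each up-step with the first later down-step returning to its starting level, attach independent $\theta$-variables to the matched pairs, and move $V$ by $+\delta$ on the up-step and by $-\delta$ on the down-step. This description is symmetric in time.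

\begin{lemma}\label{lem:sym}
\begin{enumerate}
\item[(S)] For each $a\in\mathbb Z$, $(X_{a+k}-X_a,V(a+k)-V(a))_{k\in\mathbb Z}\overset d=(X_k,V(k))_{k\in\mathbb Z}$.
\item[(Rev)] For each $n$, $(X_{n-k}-X_n,V(n-k)-V(n))_{k\in\mathbb Z}\overset d=(X_k,V(k))_{k\in\mathbb Z}$.
\item[(Loc)] Given $X$, the law of $(V(k)-V(a))_{a\le k\le b}$ depends only on $(\xi_k)_{a<k\le b}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The law of $X$ is invariant under both transformations, and the matching commutes with time shifts; this gives (S). Under the reversal, partners $k<l$ become the steps $n+1-l<n+1-k$. The first of them goes up, from height $X_l-X_n$ to $X_{l-1}-X_n$, and moves the position by $V(l-1)-V(l)=\delta$. Since $X>X_{k-1}=X_l$ strictly between times $k-1$ and $l$, the second is again its partner; it moves the position by $-\delta$. This gives (Rev). Finally, whether two steps in $(a,b]$ are partners is decided by the increments in $(a,b]$; this gives (Loc).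
\end{proof}

The geometric law is used here through the fact that it makes $X$ a simple random walk, whose law is invariant under time reversal.

\subsection{The minimum of the walk}

Let $M_n=-\min_{0\le k\le n}X_k$ and let $\sigma_h=\min\{k\ge0:X_k=-h\}$. Then $u_{\sigma_h}=s_h$, and since the contour goes around $\mathcal T_0^+,\dots,\mathcal T_{h-1}^+$ and makes $h$ spine steps before reaching $s_h$,
\begin{equation}\label{eq:sigma}
\sigma_h=\sum_{m<h}\big(2\#\mathcal T_m^+-1\big),\qquad\{M_n\ge h\}=\{\sigma_h\le n\}.
\end{equation}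
By reflection and Hoeffding's inequality,
\begin{equation}\label{eq:tail}
\mathbb P(M_n\ge a)\le 2e^{-a^2/2n},\qquad n\ge1,\ a\ge0 ,
\end{equation}
so all moments of $M_n/\sqrt n$ are bounded. By Donsker's theorem $M_n/\sqrt n$ converges in law to $-\min_{[0,1]}W\overset d=|W_1|$ for a Brownian motion $W$. Hence
\begin{equation}\label{eq:Mmoments}
\frac{\mathbb E M_n}{\sqrt n}\to\sqrt{\frac2\pi},\qquad\frac{\mathrm{Var}(M_n)}n\to1-\frac2\pi .
\end{equation}
For the reversed walk $\tilde X_k=X_{n-k}-X_n$ the corresponding variable is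
\begin{equation}\label{eq:Mtilde}
\tilde M_n=X_n-\min_{[0,n]}X=X_n+M_n .
\end{equation}
It has the law of $M_n$, so $\mathbb E M_n^2=\mathbb E(X_n+M_n)^2=n+2\,\mathbb E[X_nM_n]+\mathbb E M_n^2$, and therefore, exactly,
\begin{equation}\label{eq:covXM}
\mathrm{Cov}(X_n,M_n)=\mathbb E[X_nM_n]=-\frac n2 .
\end{equation}

\subsection{New sites and old sites}

Each site of $V[0,n]\setminus V(-\infty,0]$ is counted exactly once in $Y_n$, at its first visit. Hence, with $D_n$ the number of old sites,
\begin{equation}\label{eq:basic}
Y_n=\#\big(V[0,n]\setminus V(-\infty,0]\big),\qquad D_n:=\#\big(V[0,n]\cap V(-\infty,0]\big),\qquad \#V[0,n]=Y_n+D_n ,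
\end{equation}
and $0\le\#V[0,n]-R_n\le1$. So it suffices to study $Y_n+D_n$.

\section{The case without coincidences}\label{sec:toy}

Suppose that each vertex had its own site, that is, count vertices instead of sites. Let $Y^\circ_n,D_n^\circ$ be the numbers of vertices among $u_0,\dots,u_n$ that were not, respectively were, visited at times $\le0$. A down-step leads to a parent, which has been visited before; an up-step leads to a vertex visited for the first time. The vertices of $\mathcal T^-$ met in $[0,n]$ are $s_0,\dots,s_{M_n}$. So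
\[
Y_n^\circ=\#\{\text{up-steps in }[1,n]\}=\frac{n+X_n}2,\qquad D_n^\circ=M_n+1,\qquad R_n^\circ:=Y^\circ_n+D^\circ_n=\frac n2+\frac{X_n+2M_n}2+1 .
\]
For instance, for the piece in Figure~\ref{fig:contour} and $n=4$ there are two up-steps and $M_4=1$, and indeed $4=2+1+1$ vertices $s_0,w,s_1,z$ are visited.

Here part (1) of the strategy holds with $c=1$. For part (2), $\mathrm{Cov}(Y_n^\circ,X_n)=\frac n2$. This value can be found without the formula for $Y_n^\circ$. The reversed exploration visits the same vertices, so its new vertices number $\tilde Y_n^\circ=R_n^\circ-\tilde M_n-1$, and \eqref{eq:Mtilde} gives $Y_n^\circ-\tilde Y_n^\circ=\tilde M_n-M_n=X_n$. Reversal changes the sign of $X_n$, so $\mathrm{Cov}(\tilde Y_n^\circ,X_n)=-\mathrm{Cov}(Y_n^\circ,X_n)$ and $2\,\mathrm{Cov}(Y_n^\circ,X_n)=\mathrm{Var}(X_n)=n$. This argument is the one we shall use for $Y_n$. Part (3) is immediate here, as $Y_n^\circ$ is affine in $X_n$. Finally, by \eqref{eq:Mmoments} and \eqref{eq:covXM},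
\[
\frac{\mathrm{Var}(Y_n^\circ)}n=\frac14,\qquad\frac{\mathrm{Var}(R^\circ_n)}n=\frac14+\frac{\mathrm{Cov}(X_n,M_n)}n+\frac{\mathrm{Var}(M_n)}n\to\frac14-\frac12+1-\frac2\pi=\frac34-\frac2\pi<\frac14 .
\]
The variance drops because $M_n$ tends to be large when $X_n$ is low, and then there were few up-steps. Moreover $X_n+2M_n$, rescaled, converges to a three-dimensional Bessel variable (Pitman's theorem), which explains Theorem~\ref{thm:limit}(ii). In this case the limiting variances $\kappa=\frac14$ and $\kappa'=\frac34-\frac2\pi$ satisfy $\kappa=c^2/4$ and $\kappa'=(3-\frac8\pi)\kappa$; Theorem~\ref{thm:limit}(i) says that in the real model both relations become strict inequalities.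

In the real model, $Y_n$ is no longer a function of $X$, and $D_n$ is a complicated functional of two families of bushes. Part (1) is restored by a law of large numbers along the spine, for which we need moment bounds.

\section{Overlaps of bushes}\label{sec:moments}

\subsection{Two-sided spine and second moments}

To have stationarity along the spine, we enlarge the probability space and extend the spine, the bushes and their displacements to all indices $m\in\mathbb Z$: the bushes $\mathcal T_m^\pm$ with their internal displacements and the spine displacements $V(s_{m+1})-V(s_m)$, $m\in\mathbb Z$, are all independent. The bushes of negative index are auxiliary; they are not part of $\mathcal T^\infty$. For $J\subset\mathbb Z$ write $\mathcal T_J^\pm=\bigcup_{m\in J}\mathcal T_m^\pm$. The shift along the spine acts on an i.i.d.\ sequence, so it is measure preserving and ergodic.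

Let $p_k$ be the $k$-step kernel of simple random walk on $\mathbb Z^d$, with $p_k(x)\le C(1+k)^{-d/2}$, and let
\[
G=\sum_{k\ge0}p_k,\qquad G_2=G*G=\sum_{k\ge0}(k+1)p_k .
\]
Since $\mu$ has mean $1$, the expected number of vertices of $\mathcal T^c$ in each generation is $1$, so with the root at the origin $G(x)$ is the expected number of vertices of $\mathcal T^c$ located at $x$. Since $d>8$,
\begin{equation}\label{eq:G2}
\sum_yG_2(y)^2=\sum_{k,l}(k+1)(l+1)p_{k+l}(0)\le C\sum_{N\ge0}(N+1)^{3-d/2}<\infty .
\end{equation}

\begin{lemma}\label{lem:overlap}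
Let $(a,\epsilon)\ne(b,\epsilon')$ in $\mathbb Z\times\{+,-\}$, let $I=\#\big(V(\mathcal T_a^\epsilon)\cap V(\mathcal T_b^{\epsilon'})\big)$ and $r=|a-b|$. Then
\[
\mathbb E I\le C(1+r)^{2-d/2},\qquad\|I\|_2\le C(1+r)^{1-d/4}.
\]
\end{lemma}

\begin{proof}
Let $q(x,y)=\mathbb P(x,y\in V(\mathcal T^c))$ with the root of $\mathcal T^c$ at the origin. This is at most the expected number of pairs $(u,u')$ of vertices with $V(u)=x$, $V(u')=y$. Split according to whether the last common ancestor of $u,u'$ is $u$, is $u'$, or is neither. In the third case let it be at $z$; the expected number of ordered pairs of distinct children of a vertex is $\sum_kk(k-1)\mu(k)=2$, and the two subtrees start one step away from $z$. Since $p_1*G\le G$,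
\[
q(x,y)\le G(x)G(y-x)+G(y)G(x-y)+2\sum_zG(z)G(x-z)G(y-z)\le4\sum_zG(z)G(x-z)G(y-z).
\]
In the last step each of the first two terms was bounded by the sum, using the summand $z=x$, respectively $z=y$, and $G(0)\ge1$.

The two bushes, each seen from its root, are independent, and their roots are separated by an independent copy $S$ of simple random walk at time $r$ (so $S=0$ if $a=b$). Expanding $I^2$ as a sum over pairs of sites and summing out $x$ and $y$ (with $\sum_xG(x-z)G(x-w)=G_2(z-w)$) we get
\[
\mathbb E I^2=\mathbb E\sum_{x,y}q(x,y)\,q(x-S,y-S)\le16\sum_{z,w}G(z)\,\mathbb E[G(w-S)]\,G_2(z-w)^2 .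
\]
Here $\mathbb E[G(w-S)]=\sum_jp_{j+r}(w)$. For fixed $y=w-z$,
\[
\sum_zG(z)\sum_jp_{j+r}(z+y)=\sum_k(k+1)p_{k+r}(y)\le C\sum_k(k+1)(1+k+r)^{-d/2}\le C(1+r)^{2-d/2}.
\]
With \eqref{eq:G2} this gives the $L^2$ bound. Likewise $\mathbb E I\le\mathbb E\sum_xG(x)G(x-S)=\sum_k(k+1)p_{k+r}(0)\le C(1+r)^{2-d/2}$.
\end{proof}

For $m\in\mathbb Z$ let
\[
\eta_m=\sum_{(b,\epsilon)\ne(m,+)}\#\big(V(\mathcal T_m^+)\cap V(\mathcal T_b^\epsilon)\big),\qquad b\in\mathbb Z,\ \epsilon\in\{+,-\},
\]
and let $\eta_m^{>L}$ be the part of this sum with $|b-m|>L$. Since $1-\frac d4<-1$, Minkowski's inequality gives, for $L\ge1$,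
\begin{equation}\label{eq:eta}
\|\eta_m\|_2\le C,\qquad\|\eta_m^{>L}\|_2\le CL^{2-d/4}.
\end{equation}

\subsection{A correlation inequality}

We shall have to bound overlaps of bushes on the event $\{M_n\ge h\}$ that the first $h$ right bushes have been explored by time $n$. The overlaps and this event are not independent; but the event favors small bushes, and small bushes have small overlaps. To make this precise, generate each $\mathcal T_m^+$ from i.i.d.\ offspring numbers and i.i.d.\ displacements attached to all nodes of the Ulam--Harris tree (the tree of all finite words). With the displacements fixed, increasing an offspring number enlarges the bush without moving the existing vertices, so the sets $V(\mathcal T_m^+)$ grow.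

\begin{lemma}\label{lem:harris}
Let $F\ge0$ be nondecreasing in the offspring numbers of the bushes $\mathcal T_m^+$, everything else being fixed. Then $\mathbb E[F\,\mathbf 1_{\{M_n\ge h\}}]\le\mathbb E[F]\,\mathbb P(M_n\ge h)$ for all $n,h\ge0$.
\end{lemma}

\begin{proof}
Condition on everything except the offspring numbers of $\mathcal T_m^+$, $0\le m<h$. By \eqref{eq:sigma}, $\mathbf 1_{\{M_n\ge h\}}=\mathbf 1_{\{\sigma_h\le n\}}$ is a nonincreasing function of these countably many independent numbers, and it is independent of the conditioning. Harris' inequality states that $\mathbb E[fg]\le\mathbb E[f]\,\mathbb E[g]$ if $f$ is nondecreasing and $g$ nonincreasing, both bounded functions of finitely many independent real variables. For countably many variables, apply it to the conditional expectations of $f$ and $g$ given the first $k$ variables, which are monotone again, and let $k\to\infty$ by martingale convergence. This proves the claim for bounded $F$; in general apply it to $F\wedge N$ and let $N\to\infty$.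
\end{proof}

The lemma applies to $\eta_m^2$, to $(\eta_m^{>L})^2$, and to $\Lambda_h^2$ for the variable $\Lambda_h$ defined next.

\section{The old sites: \texorpdfstring{$D_n\approx cM_n$}{D\_n = cM\_n}}\label{sec:overlap}

By time $n$ the bushes $\mathcal T_0^+,\dots,\mathcal T^+_{M_n-1}$ are explored. We therefore first study the overlap of the first $h$ right bushes with the left part of the tree,
\[
\Lambda_h=\#\big(V(\mathcal T^+_{[0,h)})\cap V(\mathcal T^-_{[0,\infty)})\big),
\]
which is nondecreasing in $h$. Since $\Lambda_h\le\sum_{0\le m<h}\eta_m$, \eqref{eq:eta} gives $\|\Lambda_h\|_2\le Ch$.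

\begin{lemma}\label{lem:lln}
$\Lambda_h/h\to c$ almost surely and in $L^2$, for a constant $c\in[\gamma_d,\infty)$.
\end{lemma}

\begin{proof}
To obtain a stationary sum we count each site in the first right bush that contains it and use the two-sided spine. Let
\[
\zeta_m=\#\big\{x\in V(\mathcal T_m^+)\cap V(\mathcal T_{\mathbb Z}^-):x\notin V(\mathcal T^+_{(-\infty,m)})\big\}\le\eta_m .
\]
Since $\zeta_m$ depends only on relative positions, the sequence $(\zeta_m)_{m\in\mathbb Z}$ is stationary and ergodic, and it is in $L^2$. The sum $\sum_{0\le m<h}\zeta_m$ is the number of sites in $V(\mathcal T^+_{[0,h)})\cap V(\mathcal T^-_{\mathbb Z})$ outside $V(\mathcal T^+_{(-\infty,0)})$. A site counted in only one of $\Lambda_h$ and this sum lies in $V(\mathcal T^+_{[0,h)})$ and is visited by a bush of negative index. Hence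
\[
\Big|\Lambda_h-\sum_{0\le m<h}\zeta_m\Big|\le\sum_{a\ge0>b}\ \sum_{\epsilon=\pm}\#\big(V(\mathcal T_a^+)\cap V(\mathcal T_b^\epsilon)\big).
\]
The right side does not depend on $h$, and by Lemma~\ref{lem:overlap} its mean is at most $C\sum_{k\ge1}k(1+k)^{2-d/2}<\infty$, again because $d>8$. By Birkhoff's theorem $\Lambda_h/h\to c:=\mathbb E\zeta_0<\infty$ a.s. Moreover $0\le\Lambda_h/h\le\frac1h\sum_{0\le m<h}\eta_m$, which converges in $L^2$ by the mean ergodic theorem; so the variables $(\Lambda_h/h)^2$ are uniformly integrable and the convergence holds in $L^2$. Finally, $s_m$ belongs to both $\mathcal T_m^+$ and $\mathcal T_m^-$, so $\Lambda_h\ge\#\{V(s_0),\dots,V(s_{h-1})\}$. Counting each site at its last visit by $s_0,\dots,s_{h-1}$ shows that the mean of this number is at least $\gamma_dh$. Thus $c\ge\gamma_d$.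
\end{proof}

\begin{lemma}\label{lem:D}
$\|D_n-cM_n\|_2=o(\sqrt n)$. Consequently $R_n=Y_n+cM_n+o_{L^2}(\sqrt n)$, and $n^{-1/2}\,\mathbb E[R_n-Y_n]\to c\sqrt{2/\pi}=\upsilon$.
\end{lemma}

\begin{proof}
Since $\sigma_{M_n}\le n<\sigma_{M_n+1}$, we have $\mathcal T^+_{[0,M_n)}\subset\{u_0,\dots,u_n\}\subset\mathcal T^+_{[0,M_n+1)}$ as sets of vertices, hence
\[
\Lambda_{M_n}\le D_n\le\Lambda_{M_n+1}.
\]
The law of large numbers must now be used at the random index $M_n$, which depends on the bushes. Let $N=\lceil\sqrt n\rceil$ and let $K\ge1$ be an integer.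

\emph{On $\{M_n<KN\}$} we have $|D_n-cM_n|\le c+A_{KN}$ with $A_H=\max_{h\le H}|\Lambda_h-ch|$. We claim that $A_H/H\to0$ in $L^2$ as $H\to\infty$. Given $\varepsilon>0$, by Lemma~\ref{lem:lln} there is a random finite $h_0$ with $|\Lambda_h-ch|\le\varepsilon h$ for $h\ge h_0$; so $A_H\le A_{h_0}+\varepsilon H$, and $A_H/H\to0$ a.s. By monotonicity $A_H/H\le\Lambda_H/H+c$, whose square is uniformly integrable in $H$. This proves the claim, so $\|A_{KN}\|_2=o(\sqrt n)$ for fixed $K$.

\emph{On $\{M_n\ge KN\}$} we split according to the integer $k\ge K$ with $kN\le M_n<(k+1)N$ and use $D_n\le\Lambda_{(k+1)N}$, Lemma~\ref{lem:harris}, $\|\Lambda_h\|_2\le Ch$ and \eqref{eq:tail}: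
\[
\mathbb E[D_n^2;M_n\ge KN]\le\sum_{k\ge K}\mathbb E\big[\Lambda_{(k+1)N}^2;M_n\ge kN\big]\le CN^2\sum_{k\ge K}(k+1)^2\,2e^{-k^2/2}.
\]
Also $\mathbb E[M_n^2;M_n\ge KN]\le N^2\sum_{k\ge K}(k+1)^2\,2e^{-k^2/2}$. Dividing by $n$, letting $n\to\infty$ and then $K\to\infty$, we obtain the first claim. The others follow from $R_n-Y_n=D_n+O(1)$ and \eqref{eq:Mmoments}.
\end{proof}

\section{The covariance of \texorpdfstring{$Y_n$}{Y\_n} and \texorpdfstring{$X_n$}{X\_n}}\label{sec:reversal}

The argument is that of Section~\ref{sec:toy}: the process and its reversal visit the same number of sites in $[0,n]$, and Lemma~\ref{lem:D} holds for both.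

\begin{lemma}\label{lem:covX}
$\frac1n\mathrm{Cov}(Y_n,X_n)\to\frac c2$.
\end{lemma}

\begin{proof}
Denote by a tilde the functionals of the reversed process in (Rev). Then
\[
\tilde Y_n=\#\big(V[0,n]\setminus V[n,\infty)\big),\qquad\tilde X_n=-X_n,\qquad\tilde M_n=X_n+M_n,\qquad\#\tilde V[0,n]=\#V[0,n].
\]
Apply \eqref{eq:basic} and Lemma~\ref{lem:D} to both processes. Both compute the same number $\#V[0,n]$, so
\[
Y_n+cM_n=\tilde Y_n+c(X_n+M_n)+o_{L^2}(\sqrt n),
\]
that is,
\begin{equation}\label{eq:duality}
Y_n-\tilde Y_n=cX_n+o_{L^2}(\sqrt n).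
\end{equation}
Since $(\tilde Y_n,\tilde X_n)\overset d=(Y_n,X_n)$, we have $\mathrm{Cov}(\tilde Y_n,X_n)=-\mathrm{Cov}(\tilde Y_n,\tilde X_n)=-\mathrm{Cov}(Y_n,X_n)$. As $\|X_n\|_2=\sqrt n$, \eqref{eq:duality} gives
\[
2\,\mathrm{Cov}(Y_n,X_n)=\mathrm{Cov}(Y_n-\tilde Y_n,X_n)=cn+o(n).\qedhere
\]
\end{proof}

\section{The covariance of \texorpdfstring{$Y_n$}{Y\_n} and \texorpdfstring{$M_n$}{M\_n}}\label{sec:covM}

Reversal gives no further information here: inserting \eqref{eq:duality} and $\tilde M_n=X_n+M_n$ into $\mathrm{Cov}(\tilde Y_n,\tilde M_n)=\mathrm{Cov}(Y_n,M_n)$, one finds with Lemma~\ref{lem:covX} and \eqref{eq:covXM} that all other terms cancel to leading order. Instead, we cut $[0,n]$ into $K$ blocks. Given $X$, the mean contribution of a block to $Y_n$ will be, up to a small error, a function of the increments of $X$ in that block and of $M$ computed inside it; we write its centered version as a multiple $\rho$ of the block increment plus a part orthogonal to that increment. The next lemma shows that the orthogonal parts do not see $M_n$. The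 reason is that, as a function of one block out of many, $M_n$ is almost affine in the increment of that block. Since $M_n$ is a maximum, it has to be smoothed first.

\begin{lemma}\label{lem:orth}
Let $K\ge2$, $\ell\ge1$, $n=K\ell$, let $a_j=j\ell$ for $0\le j\le K$ and $x_j=X_{a_j}-X_{a_{j-1}}$ for $1\le j\le K$. For $1\le j\le K$ let $z_j'$ be a function of $(\xi_k)_{a_{j-1}<k\le a_j}$ with $\mathbb E z_j'=\mathbb E[z_j'x_j]=0$ and $\mathbb E[z_j'^2]\le A\ell$. Then
\[
\Big|\sum_{j=1}^K\mathbb E[z_j'M_n]\Big|\le C_A\,n\,K^{-1/4}\big(1+\log(K+1)\big),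
\]
where $C_A$ depends only on $A$.
\end{lemma}

\begin{proof}
Let $M^*=\max_{0\le j\le K}(-X_{a_j})$ and $M^{(j)}=X_{a_{j-1}}-\min_{[a_{j-1},a_j]}X$. Then $0\le M_n-M^*\le\max_jM^{(j)}$, and since $M^{(j)}\overset d=M_\ell$ and $\mathbb E M_\ell^4\le C\ell^2$,
\[
\big\|\max_jM^{(j)}\big\|_2^2\le\big(K\,\mathbb E M_\ell^4\big)^{1/2}\le CnK^{-1/2}.
\]
For $\beta>0$ let
\[
F(x_1,\dots,x_K)=\frac1\beta\log\sum_{j=0}^Ke^{-\beta(x_1+\dots+x_j)},
\]
so that $0\le F-M^*\le\beta^{-1}\log(K+1)$. Let $\nu$ be the probability on $\{0,\dots,K\}$ with weights proportional to $e^{-\beta(x_1+\dots+x_j)}$, and let $\nu_j=\nu(\{j,\dots,K\})$. Then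
\[
\partial_jF=-\nu_j,\qquad\partial_j^2F=\beta\,\nu_j(1-\nu_j)\in[0,\beta/4].
\]
Let $F_j$ and $F_j'$ be the values of $F$ and $\partial_jF$ when $x_j$ is replaced by $0$. They are functions of $(x_i)_{i\ne j}$, hence independent of $(z_j',x_j)$, so $\mathbb E[z_j'F_j]=\mathbb E[z_j'x_jF_j']=0$. By Taylor's formula, Cauchy--Schwarz and $\mathbb E x_j^4\le3\ell^2$,
\[
\big|\mathbb E[z_j'F]\big|=\big|\mathbb E[z_j'(F-F_j-x_jF_j')]\big|\le\frac\beta8\,\mathbb E\big[|z_j'|x_j^2\big]\le C_A\,\beta\,\ell^{3/2}.
\]
Take $\beta=K^{1/4}n^{-1/2}$. Then $\sum_j|\mathbb E[z_j'F]|\le C_AK\beta\ell^{3/2}=C_A\,nK^{-1/4}$, while $\|M_n-F\|_2\le C\sqrt n\,K^{-1/4}(1+\log(K+1))$. The $z_j'$ are independent and centered, so $\|\sum_jz_j'\|_2\le\sqrt{An}$, and Cauchy--Schwarz bounds $\mathbb E[\sum_jz_j'(M_n-F)]$ as required.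
\end{proof}

\begin{lemma}\label{lem:covM}
$\frac1n\mathrm{Cov}(Y_n,M_n)\to-\frac c4$.
\end{lemma}

\begin{proof}
Fix $K\ge2$. Changing $n$ by at most $K$ changes $Y_n$ and $M_n$ by at most $K$; since $\mathrm{Var}(Y_n)=O(n)$ (existence of $\kappa$) and $\mathrm{Var}(M_n)=O(n)$, it changes the covariance by $O(K\sqrt n+K^2)=o(n)$. So let $n=K\ell$, and keep the notation $a_j,x_j,M^{(j)}$ of Lemma~\ref{lem:orth} and its proof.

\emph{Localization.} The increment $\Delta_jY:=Y_{a_j}-Y_{a_{j-1}}=\#\big(V[a_{j-1},a_j]\setminus V(-\infty,a_{j-1}]\big)$ involves the whole past of the block. The number of all sites visited in the block does not. By (S) and Lemma~\ref{lem:D}, the latter exceeds the former by $cM^{(j)}+o_{L^2}(\sqrt\ell)$. So put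
\[
Z_j=\#V[a_{j-1},a_j]-cM^{(j)}-\mathbb E\big[\#V[a_{j-1},a_j]-cM^{(j)}\big].
\]
Then
\[
\big\|\Delta_jY-\mathbb E[\Delta_jY]-Z_j\big\|_2\le\varepsilon(\ell)\sqrt\ell,\qquad\varepsilon(\ell)\to0\text{ as }\ell\to\infty,
\]
with $\varepsilon(\ell)$ independent of $j$ and $K$. As $\mathrm{Var}(Y_\ell)=O(\ell)$, $\mathbb E Z_j^2\le A\ell$ with $A$ independent of $j,K,\ell$. Let $z_j=\mathbb E[Z_j|X]$. By (Loc) and (S), $z_j$ is a function of the increments $(\xi_k)_{a_{j-1}<k\le a_j}$, the same function for every $j$, and $\mathbb E z_j=0$, $\mathbb E z_j^2\le A\ell$.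

\emph{Projection.} The pairs $(z_j,x_j)$ are i.i.d. Put $\rho_\ell=\mathbb E[z_1x_1]/\ell=\mathbb E[Z_1X_\ell]/\ell$. By the comparison of $\Delta_1Y=Y_\ell$ with $Z_1$ and Lemma~\ref{lem:covX}, $\rho_\ell=\mathrm{Cov}(Y_\ell,X_\ell)/\ell+O(\varepsilon(\ell))\to\frac c2$. Let $z_j'=z_j-\rho_\ell x_j$. Since $\mathbb E x_j^2=\ell$, we have $\mathbb E z_j'=\mathbb E[z_j'x_j]=0$ and $\mathbb E z_j'^2\le\mathbb E z_j^2\le A\ell$. As $M_n$ is a function of $X$ and $\mathrm{Var}(M_n)\le Cn$,
\[
\mathrm{Cov}(Y_n,M_n)=\sum_{j=1}^K\mathbb E[z_jM_n]+O\big(K\varepsilon(\ell)\sqrt{\ell n}\big)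
=\rho_\ell\,\mathbb E[X_nM_n]+\sum_{j=1}^K\mathbb E[z_j'M_n]+O\big(K\varepsilon(\ell)\sqrt{\ell n}\big).
\]
The first term is $-\rho_\ell n/2$ by \eqref{eq:covXM}, and the second is bounded by Lemma~\ref{lem:orth}. Dividing by $n$,
\[
\Big|\frac{\mathrm{Cov}(Y_n,M_n)}n+\frac{\rho_\ell}2\Big|\le C_AK^{-1/4}(1+\log(K+1))+O\big(\sqrt K\,\varepsilon(\ell)\big).
\]
Let $n\to\infty$ with $K$ fixed, so that $\ell\to\infty$, and then let $K\to\infty$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}

The statements on $\upsilon$ and $c$ are in Lemmas~\ref{lem:lln} and~\ref{lem:D}. By Lemma~\ref{lem:D}, together with $\mathrm{Var}(Y_n)=O(n)$ and $\mathrm{Var}(M_n)=O(n)$, then Lemma~\ref{lem:covM} and \eqref{eq:Mmoments},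
\[
\frac{\mathrm{Var}(R_n)}n=\frac{\mathrm{Var}(Y_n)+2c\,\mathrm{Cov}(Y_n,M_n)+c^2\,\mathrm{Var}(M_n)}n+o(1)\to\kappa-\frac{c^2}2+c^2\Big(1-\frac2\pi\Big)=\kappa-c^2\Big(\frac2\pi-\frac12\Big).
\]
With $c^2=\frac\pi2\upsilon^2$ this equals $\kappa-(1-\frac\pi4)\upsilon^2$. Since $\pi<4$ and $c\ge\gamma_d>0$, $\kappa'<\kappa$. By Cauchy--Schwarz and $\mathrm{Var}(X_n)=n$,
\[
\mathrm{Var}(Y_n)\ge\frac{\mathrm{Cov}(Y_n,X_n)^2}n ,
\]
so Lemma~\ref{lem:covX} gives $\kappa\ge c^2/4$. Hence $\kappa'\ge c^2(\frac34-\frac2\pi)$, which is positive because $\pi>\frac83$. \qed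

\begin{remark}
Given the formula for $\kappa'$, the strict inequality $\kappa'<\kappa$ needs only $c>0$, which we obtained from the overlap at the spine itself. Apart from the existence of $\kappa$, the assumption $d>8$ enters through the convergence of three sums: $\sum_yG_2(y)^2$ (second moment of the overlap of two bushes), $\sum_k(1+k)^{1-d/4}$ (second moment of the overlap of one bush with all others), and $\sum_kk(1+k)^{2-d/2}$ (mean overlap of two half-lines of bushes).
\end{remark}

\section{Strict inequality: proof of Theorem~\ref{thm:limit}(i)}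

The bound $\kappa\ge c^2/4$ uses only the part of $Y_n$ that is linear in $X_n$. To gain a positive amount, we exhibit, at a positive density of times, some randomness of the displacements that survives when $X$ and all other displacements are known: pairs of sibling leaves whose landing sites are visited by nothing else, so that the number of new sites they contribute is still random.

\emph{Gadgets.} Call $i\in\mathbb Z$ a \emph{pattern time} if $(\xi_{i+1},\dots,\xi_{i+4})=(+,-,+,-)$. Then $u_{i+1}\ne u_{i+3}$ are leaves with parent $u_i$, each visited only once. Let $N_i$ be the set of the $2d$ lattice neighbors of $V(i)$ with the site $V(\mathsf p(u_i))$ removed. A \emph{gadget} is a pattern time $i\in4\mathbb Z\cap[0,n-4]$. Distinct gadgets have distinct leaves. Neither $u_i$, nor $\mathsf p(u_i)$, nor the root (visited at time $0$) is a leaf of a gadget. Let $\mathcal G$ be the $\sigma$-field generated by $X$ and all displacements except those on the leaf edges of the gadgets; the positions of all vertices other than gadget leaves are $\mathcal G$-measurable,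 since the path from the root to such a vertex uses no leaf edge of a gadget. A gadget $i$ is \emph{good} if
\begin{itemize}
\item no vertex of $\mathcal T^\infty$ other than gadget leaves lies in $N_i$, and
\item no gadget $i'\ne i$ has $V(i')$ adjacent to a site of $N_i$.
\end{itemize}
Goodness is $\mathcal G$-measurable. The sets $N_i$ of distinct good gadgets are disjoint, since all sites of $N_{i'}$ are adjacent to $V(i')$.

\emph{Conditional variance.} Let $i$ be good. The leaves of the other gadgets cannot land in $N_i$, so only the two leaves of $i$ can. They contribute $\chi_i=\#\big(\{V(i+1),V(i+3)\}\cap N_i\big)$ to $Y_n=\#(V[0,n]\setminus V(-\infty,0])$. If a leaf of $i$ does not land in $N_i$, it lands on $V(\mathsf p(u_i))$. The vertex $\mathsf p(u_i)$ was visited before time $i$, at a time in $[0,i)$ if $u_i$ is not on the spine and at a negative time if it is. In both cases this leaf does not change the set $V[0,n]\setminus V(-\infty,0]$. Hence, given $\mathcal G$, $Y_n$ is the sum of the $\chi_i$ over the good gadgets and of a function of the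 leaf displacements of the other gadgets, all of these being conditionally independent. Each $\chi_i$ has the law of the number of distinct points other than a given one among two independent uniform picks from $2d$ points; it takes the values $0$ and $1$ with positive probability, so its variance $v_d$ is positive. Therefore $\mathrm{Var}(Y_n|\mathcal G)\ge v_d\,\#\{\text{good gadgets}\}$.

\emph{Density of good gadgets.} Let $q_0$ be the probability that $i$ is a pattern time, that no vertex other than $u_{i+1},u_{i+3}$ lies in $N_i$, and that no pattern time $i'\ne i$ has $V(i')$ adjacent to a site of $N_i$. By (S) it does not depend on $i$, and for $i\in4\mathbb Z\cap[0,n-4]$ the event implies that $i$ is a good gadget. We claim that $q_0>0$. Take $i=0$. Let $e_1$ be the first unit vector, $B_\rho$ the $\ell^1$-ball of radius $\rho$ around the origin, and $L\ge4$. Consider the events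
\begin{enumerate}
\item[(a)] $\mathcal T_0^+$ consists of its root and two leaves attached to it; $\mathcal T_0^-$ and $\mathcal T_m^\pm$, $1\le m<L$, consist of their roots only; $V(s_m)=me_1$ for $m\le L$;
\item[(b)] no vertex of $\mathcal T^\pm_{[L,\infty)}$ lies in $B_3$.
\end{enumerate}
On (a)$\,\cap\,$(b), $0$ is a pattern time and $N_0$ consists of the neighbors of the origin other than $e_1$. No vertex except possibly the two leaves lies in $N_0$. If a pattern time $i'$ has $V(i')$ adjacent to a site of $N_0$, then $V(i')\in B_2$, so $u_{i'}$ is one of $s_0,\dots,s_{L-1}$ or one of the two leaves. The times spent at these vertices are those in $[-L+1,L+3]$, and the increments are $\xi_k=+1$ for $-L<k\le0$, then $(\xi_1,\dots,\xi_4)=(+,-,+,-)$, then $\xi_5=\dots=\xi_{L+4}=-1$. At times $-L+1\le i'\le-1$ the next two increments are $(+,+)$; at times $1$, $3$ and $4\le i'\le L+3$ the next increment is $-$; at time $2$ the next three are $(+,-,-)$. So $i'=0$ is the only such pattern time, and the event defining $q_0$ occurs.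

Event (a) has positive probability. Given (a), the expected number of vertices of $\mathcal T^\pm_{[L,\infty)}$ at $x$ is at most $2\sum_{k\ge0}(p_k*G)(x-Le_1)=2G_2(x-Le_1)$, so (b) fails with probability at most $2\sum_{x\in B_3}G_2(x-Le_1)$. This tends to $0$ as $L\to\infty$ by \eqref{eq:G2}. So $q_0>0$.

\emph{Conclusion.} Since $\sigma(X)\subset\mathcal G$, for $n\ge4$
\begin{align*}
\mathrm{Var}(Y_n)&=\mathrm{Var}(\mathbb E[Y_n|\mathcal G])+\mathbb E\,\mathrm{Var}(Y_n|\mathcal G)\ge\mathrm{Var}(\mathbb E[Y_n|X])+\mathbb E\,\mathrm{Var}(Y_n|\mathcal G)\\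
&\ge\frac{\mathrm{Cov}(Y_n,X_n)^2}n+v_dq_0\lfloor n/4\rfloor .
\end{align*}
Hence, by Lemma~\ref{lem:covX}, $\kappa\ge\frac{c^2}4+\frac{v_dq_0}4>\frac{c^2}4$, and $\kappa'=\kappa-\frac{c^2}4\big(\frac8\pi-2\big)>\kappa\big(3-\frac8\pi\big)$. \qed

\section{The limit law: proof of Theorem~\ref{thm:limit}(ii)}

We approximate $Y_n-pn$ by a martingale, so that the joint limit of $(Y_n,X_n)$ is Gaussian with the covariances already found. Let
\[
\mathcal W_i=\big(\xi_k,V(k)-V(k-1)\big)_{k\le i},\qquad\mathcal F_i=\sigma(\mathcal W_i).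
\]
Since $\mathcal W_i$ contains its own past, (S) shows that $(\mathcal W_i)$ is a stationary Markov chain. Also by (S), $\mathbb E Y_n=pn$, and $Y_n-pn=\sum_{i=1}^ng(\mathcal W_i)$ with $g(\mathcal W_i)=\mathbf 1_{\{V(i)\notin V(-\infty,i)\}}-p$.

We use the theorem of Maxwell and Woodroofe \cite{MW}: for a stationary ergodic Markov chain $(\mathcal W_i)$ and a centered square-integrable $g$, with $S_n=\sum_{i\le n}g(\mathcal W_i)$, if
\begin{equation}\label{eq:MW}
\sum_{n\ge1}n^{-3/2}\big\|\mathbb E[S_n|\mathcal W_0]\big\|_2<\infty,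
\end{equation}
then $S_n=\sum_{i\le n}\Delta_i+o_{L^2}(\sqrt n)$, where $\Delta_i=\Delta(\mathcal W_{i-1},\mathcal W_i)$ is a stationary square-integrable martingale difference sequence with respect to $(\mathcal F_i)$.

\subsection{Ergodicity}

Let $f_1,f_2$ be bounded functions of the increments of $(X,V)$ in the time windows $[0,L]$ and $[m,m+L]$, $m>L$. On the $\sigma(X)$-measurable event $E_m=\{\min_{[L,m]}X<\min_{[0,L]}X\}$, whose probability tends to $1$ as $m\to\infty$, the two windows have no vertex in common by \eqref{eq:same}, hence no edge, so $f_1,f_2$ are conditionally independent given $X$. By (Loc), $\mathbb E[f_1|X]$ and $\mathbb E[f_2|X]$ depend on disjoint sets of the variables $\xi_k$, hence are independent. Thus $\mathbb E[f_1f_2]-\mathbb E f_1\,\mathbb E f_2=O(\mathbb P(E_m^c))\to0$. By approximation the increment process is mixing, and so $(\mathcal W_i)$ is ergodic.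

\subsection{The projection on the past}

We show that $\|\mathbb E[Y_n-pn|\mathcal F_0]\|_2\le Cn^{7/16}$, which implies \eqref{eq:MW}. The $\sigma$-field $\mathcal F_0$ is generated by the left bushes with their displacements and the spine displacements; it is independent of the right bushes with their internal displacements. Let $\mathcal T_m^{+,n}=\mathcal T_m^+\cap\{u_0,\dots,u_n\}$, which is empty for $m>M_n$. Counting each site of $V[0,n]\setminus V(\mathcal T^-)$ in the first right bush that contains it by time $n$,
\[
Y_n=\sum_{m\ge0}\#V(\mathcal T_m^{+,n})-Q_n,\qquad Q_n=\sum_{m\ge0}\#\Big(V(\mathcal T_m^{+,n})\cap\big[V(\mathcal T^-)\cup V(\mathcal T_{[0,m)}^{+,n})\big]\Big),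
\]
where $\mathcal T^{+,n}_{[0,m)}=\bigcup_{0\le b<m}\mathcal T_b^{+,n}$. The first sum depends only on the right bushes and their internal displacements, so it is independent of $\mathcal F_0$, and
\[
\mathbb E[Y_n-pn|\mathcal F_0]=-\big(\mathbb E[Q_n|\mathcal F_0]-\mathbb E Q_n\big).
\]
The $m$-th summand of $Q_n$ is influenced mostly by the part of the past near $s_m$. So let $Q^L_{n,m}$ be this summand with only those $\mathcal T_b^-$ ($b\ge0$) and $\mathcal T_b^{+,n}$ ($0\le b<m$) retained in the bracket for which $|b-m|\le L$. The discarded part is at most $\eta_m^{>L}\mathbf 1_{\{M_n\ge m\}}$, and $Q^L_{n,m}\le\eta_m\mathbf 1_{\{M_n\ge m\}}$. With $w_m=\mathbb E[Q^L_{n,m}|\mathcal F_0]$ we therefore have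
\begin{equation}\label{eq:Qsplit}
\big\|\mathbb E[Q_n|\mathcal F_0]-\mathbb E Q_n\big\|_2\le\mathrm{Var}\Big(\sum_{m\ge0}w_m\Big)^{1/2}+\Big\|\sum_{m\ge0}\eta_m^{>L}\mathbf 1_{\{M_n\ge m\}}\Big\|_2 .
\end{equation}

The variable $w_m$ depends only on the left bushes with index within $L$ of $m$ and on the spine displacements between $s_{(m-L)\vee0}$ and $s_{m+L}$. So $w_m$ and $w_{m'}$ are independent if $|m-m'|>2L$. Using $|\mathrm{Cov}(w_m,w_{m'})|\le\frac12(\mathrm{Var}\,w_m+\mathrm{Var}\,w_{m'})$ for the other pairs, then Lemma~\ref{lem:harris} and \eqref{eq:eta},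
\[
\mathrm{Var}\Big(\sum_mw_m\Big)\le(4L+1)\sum_{m\ge0}\mathbb E\big[\eta_m^2\mathbf 1_{\{M_n\ge m\}}\big]\le CL\sum_{m\ge0}\mathbb P(M_n\ge m)\le CL\sqrt n .
\]
Similarly, with \eqref{eq:tail},
\[
\Big\|\sum_{m\ge0}\eta_m^{>L}\mathbf 1_{\{M_n\ge m\}}\Big\|_2\le CL^{2-d/4}\sum_{m\ge0}\mathbb P(M_n\ge m)^{1/2}\le CL^{2-d/4}\sqrt n .
\]
Take $L=\lceil n^{1/4}\rceil$. Since $d\ge9$, $L^{2-d/4}\le n^{-1/16}$, and \eqref{eq:Qsplit} gives $\|\mathbb E[Y_n-pn|\mathcal F_0]\|_2\le C(n^{3/8}+n^{7/16})\le Cn^{7/16}$. So \eqref{eq:MW} holds.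

\subsection{Conclusion}

Let $\Delta_i$ be the martingale differences for $S_n=Y_n-pn$; then $\mathbb E\Delta_1^2=\lim\frac1n\mathrm{Var}(Y_n)=\kappa$. By (Loc), the law given $X$ of the displacements up to time $i-1$ depends only on $(\xi_k)_{k\le i-1}$; hence $\xi_i$ is independent of $\mathcal F_{i-1}$. So $(\Delta_i,\xi_i)$ is a stationary ergodic sequence of vector martingale differences, with
\[
\mathbb E\Delta_1^2=\kappa,\qquad\mathbb E\xi_1^2=1,\qquad\mathbb E[\Delta_1\xi_1]=\lim_n\frac1n\mathrm{Cov}\Big(\sum_{i\le n}\Delta_i,X_n\Big)=\lim_n\frac1n\mathrm{Cov}(Y_n,X_n)=\frac c2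
\]
by Lemma~\ref{lem:covX}.

\emph{Joint convergence.} Let $W,W'$ be independent Brownian motions and let
\[
B=\frac c2W+\sqrt{\kappa-\tfrac{c^2}4}\;W' .
\]
We recall the martingale central limit theorem: if $(d_{n,i})_{i}$ are rows of square-integrable martingale differences with respect to $(\mathcal F_i)$, if $\sum_i\mathbb E[d_{n,i}^2|\mathcal F_{i-1}]$ converges in probability to a constant $s^2$, and if $\sum_i\mathbb E[d_{n,i}^2;|d_{n,i}|>\varepsilon]\to0$ for all $\varepsilon>0$, then $\sum_id_{n,i}\to\mathcal N(0,s^2)$ in law. Let $0=t_0<t_1<\dots<t_J$ and apply it to $d_{n,i}=n^{-1/2}(\alpha_r\Delta_i+\beta_r\xi_i)$ for $nt_{r-1}<i\le nt_r$, $1\le r\le J$, with arbitrary real $\alpha_r,\beta_r$. The first condition follows from Birkhoff's theorem, with $s^2=\sum_r(t_r-t_{r-1})(\alpha_r^2\kappa+\alpha_r\beta_rc+\beta_r^2)$; the second follows from stationarity and square integrability. By the Cram\'er--Wold device, the finite-dimensional distributions of the rescaled partial sums of $(\Delta_i,\xi_i)$ converge to those of $(B,W)$. The rescaled path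 of $X$ is tight by Donsker's theorem, so for any fixed times $t_1,\dots,t_J$,
\[
\Big(\frac{Y_{\lfloor nt_r\rfloor}-pnt_r}{\sqrt n}\Big)_{r\le J}\quad\text{and}\quad\Big(\frac{X_{\lfloor nt\rfloor}}{\sqrt n}\Big)_{t\le t_J}
\]
converge jointly in law to $(B_{t_r})_{r\le J}$ and $(W_t)_{t\le t_J}$. In particular $(Y_n-pn)/\sqrt n\to\mathcal N(0,\kappa)$.

\emph{The range.} By Lemma~\ref{lem:D}, $R_{\lfloor nt\rfloor}=Y_{\lfloor nt\rfloor}+cM_{\lfloor nt\rfloor}+o_{L^2}(\sqrt n)$ for fixed $t$. Hence $(R_{\lfloor nt\rfloor}-pnt)/\sqrt n$ converges in finite-dimensional distributions to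
\[
B_t-c\min_{s\le t}W_s=\frac c2\Big(W_t-2\min_{s\le t}W_s\Big)+\sqrt{\kappa-\tfrac{c^2}4}\;W_t' .
\]
By Pitman's theorem, $\varrho_t=W_t-2\min_{s\le t}W_s$ is a three-dimensional Bessel process from $0$; it is independent of $W'$.

\emph{Centering, variance and shape.} Lemma~\ref{lem:D} gives $\mathbb E R_n=pn+c\sqrt{2n/\pi}+o(\sqrt n)$, and $\frac c2\mathbb E\varrho_1=c\,\mathbb E[-\min_{[0,1]}W]=c\sqrt{2/\pi}$. So
\[
\frac{R_n-\mathbb E R_n}{\sqrt n}\longrightarrow\frac c2(\varrho_1-\mathbb E\varrho_1)+\sqrt{\kappa-\tfrac{c^2}4}\;W_1'\qquad\text{in law}.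
\]
Since $\mathbb E\varrho_1^2=3$, $\mathrm{Var}(\varrho_1)=3-\frac8\pi$, and the limit has variance $\kappa-\frac{c^2}4+\frac{c^2}4\big(3-\frac8\pi\big)=\kappa'$. By Cram\'er's decomposition theorem, if a sum of two independent variables is Gaussian, then both are Gaussian (possibly degenerate). But $\varrho_1$ is nonnegative and nondegenerate, hence not Gaussian, and $c>0$. So the limit is not Gaussian. \qed

\begin{thebibliography}{9}
\bibitem{BaiHu} Tianyi Bai and Yueyun Hu, \emph{A central limit theorem for the range of random walk indexed by an infinite tree}, arXiv:2511.17101 (2025).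
\bibitem{MW} Maxwell and Woodroofe, Ann.\ Probab.\ \textbf{28} (2000), 713--724.
\end{thebibliography}

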